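# Copies of $\ell_2$ among the translates of one function in $L_p(\mathbb R)$

## 1. Translates along the powers of 4: exponents $p\ge 2$

Take one function $f$ on the line, translate it by the points of a discrete set, and close up the linear span in $L_p(\mathbb R)$. How rich can the resulting space be, if we insist that the translates form a basis of it? Concretely: can it contain a copy of Hilbert space?

For $\lambda\in\mathbb R$ write $f_{(\lambda)}(x)=f(x-\lambda)$. For $f\in L_p(\mathbb R)$, $1\le p<\infty$, and $\Lambda\subseteq\mathbb R$ let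
$$X_p(f,\Lambda)=[\{f_{(\lambda)}:\lambda\in\Lambda\}],$$
where $[\cdot]$ is the closed linear span in $L_p(\mathbb R)$.

**Definition (uniformly discrete).** $\Lambda$ is uniformly discrete if $\inf\{|\lambda-\lambda'|:\lambda,\lambda'\in\Lambda,\ \lambda\neq\lambda'\}>0$. For example $\mathbb Z$ is, while $\mathbb N\cup\{n+\frac1n:n\ge2\}$ is not.

**Definition (basic sequence).** A basic sequence is a sequence that is a Schauder basis of its closed linear span. We use the standard criterion: nonzero vectors $x_1,x_2,\dots$ form a basic sequence if and only if there is $C$ with $\|\sum_{q\le n}a_qx_q\|\le C\|\sum_q a_qx_q\|$ for all finitely supported $a$ and all $n$.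

**Definition (Schauder frame).** A sequence $(x_n)$ in a Banach space $X$ is a Schauder frame for $X$ if there are $x_n^*\in X^*$ such that $x=\sum_n x_n^*(x)x_n$, with norm convergence, for every $x\in X$. For example, in $\ell_2$ the sequence $e_1,e_1,e_2,e_2,\dots$ with functionals $\frac12e_1^*,\frac12e_1^*,\frac12e_2^*,\frac12e_2^*,\dots$ is a Schauder frame; it is not a basis, since the expansion of $e_1$ is not unique. A basic sequence with its coordinate functionals is a Schauder frame for its closed span.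

The problem comes from E. Odell, B. Sari, Th. Schlumprecht, and B. Zheng, "Systems formed by translates of one element in $L_p(\mathbb R)$", arXiv:0906.1162 (2009). Let $1<p<4$. Are there $f\in L_p(\mathbb R)$ and a uniformly discrete $\Lambda$ such that $X_p(f,\Lambda)$ contains an isomorph of $\ell_2$ and $(f_{(\lambda)})_{\lambda\in\Lambda}$ can be ordered (a) as a basic sequence, or (b) as a Schauder frame for $X_p(f,\Lambda)$? By the last remark of the definition, a positive answer to (a) gives a positive answer to (b).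

For $p=2$ there is nothing to do: the integer translates of $1_{[0,1]}$ are orthonormal. For other $p$ the same translates satisfy $\|\sum a_nf_{(n)}\|_p=\|a\|_{\ell_p}$, so their span is a copy of $\ell_p$, which contains no $\ell_2$ when $p\ne2$ (Lemma 1 below proves this, as restriction to a bounded interval has finite rank there). So the translates must overlap.

**Conventions.** Scalars are real and $f$ is real-valued. If $L_p$ is complex, the positive statements persist, because $f$ is real and $\|u+iv\|_p\asymp\|u\|_p+\|v\|_p$ for real $u,v$: partial sums, embeddings and projections are controlled on real and imaginary parts separately. A *cell* is $[i,i+1)$ with $i\in\mathbb Z$, called cell $i$. We write $e(x)=e^{2\pi ix}$, $\frac1p+\frac1{p'}=1$, $\mathbb T=\mathbb R/\mathbb Z$. $(\chi_k)_{k\ge1}$ is the Haar basis of $L_p(0,1)$, normalized in $L_p$. For $1<p<\infty$ it is an unconditional basis, and therefore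
$$\Big\|\sum_k c_k\chi_k\Big\|_p\asymp\Big\|\Big(\sum_k c_k^2\chi_k^2\Big)^{1/2}\Big\|_p .\tag{1}$$
$C$ denotes constants depending only on $p$ and on auxiliary functions fixed once and for all.

Here is the case that turns out to be easy.

**Theorem 1.** Let $2<p<\infty$. There are $f\in L_p(\mathbb R)$ and $\Lambda\subset\mathbb N$ such that $(f_{(\lambda)})_{\lambda\in\Lambda}$, in increasing order, is a basic sequence and $X_p(f,\Lambda)$ contains a complemented subspace isomorphic to $L_p(\mathbb R)$.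

Here $\Lambda\subset\mathbb N$ is uniformly discrete, and $L_p(\mathbb R)\cong L_p(0,1)$ contains $\ell_2$ (the Rademacher functions), so Theorem 1 answers (a) and (b) for $p>2$.

The plan is to have all translates meet on *one* cell and be disjoint everywhere else. A case with two translates shows the pattern. Let $f=1_{[0,1)}+\varepsilon\chi(\cdot+4)+\varepsilon\chi(\cdot+16)$ with $\chi$ supported in $[0,1)$, $\|\chi\|_p=1$. Then $f_{(4)}$ lives on cells $4,0,-12$ and $f_{(16)}$ on cells $16,12,0$. They meet only on cell $0$, where both equal $\varepsilon\chi$, so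
$$\|a_4f_{(4)}+a_{16}f_{(16)}\|_p^p=\varepsilon^p|a_4+a_{16}|^p+(1+\varepsilon^p)(|a_4|^p+|a_{16}|^p).$$
On cell $0$ we see the *sum* of the coefficients. With many translates, the sum can win against the $\ell_p$-part.

**Proof of Theorem 1.**

**Step 1: the construction.** Choose $m\in\mathbb N$ with $m(p-2)\ge1$ and $N_k=2^{mk}$, so $\sum_kN_k^{2-p}\le1$. Let $\Lambda=\{4^n:n\ge1\}$, partitioned into consecutive blocks $B_1<B_2<\cdots$ with $|B_k|=N_k$. For $\mu\in B_k$ put $k(\mu)=k$. Let $\varepsilon_k=N_k^{1/p-1}$, extend $\chi_k$ by $0$ outside $[0,1)$, and set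
$$f=1_{[0,1)}+\sum_k\varepsilon_k\sum_{\mu\in B_k}\chi_k(\cdot+\mu).$$
The pieces lie on different cells, so $\|f\|_p^p=1+\sum_kN_k\varepsilon_k^p=1+\sum_kN_k^{2-p}\le2$.

**Step 2: where the translates meet.** If $a>b$ then $3\cdot4^{a-1}\le4^a-4^b<4^a$. The intervals $[3\cdot4^{a-1},4^a)$ are disjoint, so a nonzero difference $\lambda-\mu$ of elements of $\Lambda$ determines (by its sign, then its size) both $\lambda$ and $\mu$. Moreover $4^a-4^b=4^b(4^{a-b}-1)$ has the odd factor $4^{a-b}-1\ge3$, so it is never a power of $4$.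

On cell $\lambda$ the function $f_{(\lambda)}$ equals $1$; on cell $\lambda-\mu$ ($\mu\in\Lambda$) it is a translate of $\varepsilon_{k(\mu)}\chi_{k(\mu)}$; elsewhere it vanishes. By the arithmetic, on a cell $\lambda\in\Lambda$ only $f_{(\lambda)}$ is nonzero; on a cell $\lambda-\mu\neq0$ only $f_{(\lambda)}$ is nonzero; and on cell $0$ every $f_{(\lambda)}$ equals $\varepsilon_{k(\lambda)}\chi_{k(\lambda)}$. With $\sigma_k=\sum_{\lambda\in B_k}a_\lambda$, for finitely supported $a$,
$$\Big\|\sum_\lambda a_\lambda f_{(\lambda)}\Big\|_p^p=\Big\|\sum_k\varepsilon_k\sigma_k\chi_k\Big\|_p^p+\sum_\lambda|a_\lambda|^p\Big(1+\sum_{\mu\ne\lambda}\varepsilon_{k(\mu)}^p\Big),\tag{2}$$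
and the last bracket lies in $[1,2]$.

**Step 3: the sequence is basic.** Consider a partial sum that stops inside $B_K$. The second term of (2) does not increase. The first involves $\sum_{k<K}\varepsilon_k\sigma_k\chi_k$, controlled by the Haar basis constant, plus $\varepsilon_K\sigma_K'\chi_K$, where $\sigma_K'$ is a partial sum of $\sigma_K$. By Hölder,
$$|\varepsilon_K\sigma_K'|\le N_K^{1/p-1}N_K^{1-1/p}\|a|_{B_K}\|_{\ell_p}=\|a|_{B_K}\|_{\ell_p},$$
which is controlled by the second term of (2). So partial sums are uniformly bounded.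

**Step 4: a complemented copy of $L_p$.** Let $u_k=N_k^{-1/p}\sum_{\lambda\in B_k}f_{(\lambda)}$. Since $\varepsilon_kN_kN_k^{-1/p}=1$, (2) gives
$$\Big\|\sum c_k\chi_k\Big\|_p^p\le\Big\|\sum c_ku_k\Big\|_p^p\le\Big\|\sum c_k\chi_k\Big\|_p^p+2\sum|c_k|^p .$$
For $p>2$ we have, pointwise, $\sum|c_k\chi_k|^p\le(\sum c_k^2\chi_k^2)^{p/2}$, so by (1)
$$\sum|c_k|^p=\int_0^1\sum|c_k\chi_k|^p\le\Big\|\Big(\sum c_k^2\chi_k^2\Big)^{1/2}\Big\|_p^p\le C\Big\|\sum c_k\chi_k\Big\|_p^p .$$
So $V:\chi_k\mapsto u_k$ extends to an isomorphic embedding $L_p(0,1)\to X_p(f,\Lambda)$. Let $R_0$ be restriction to $[0,1)$. Then $R_0V=\mathrm{id}$, so $VR_0$ is a bounded projection onto $V(L_p(0,1))$, and $L_p(0,1)\cong L_p(\mathbb R)$. $\square$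

What changes for $p<2$?

## 2. The budget for $p<2$, and the full set of statements

Keep the set $\Lambda=\{4^n\}$ and allow arbitrary block sizes $N_k$ and weights $\varepsilon_k>0$. For $f\in L_p$ we need $\sum_kN_k\varepsilon_k^p<\infty$. Suppose coefficients $a$ on $B_k$ produce $\varepsilon_k\sigma_k=1$ on cell $0$. By Hölder $1\le\varepsilon_kN_k^{1/p'}\|a\|_{\ell_p}$, hence
$$\|a\|_{\ell_p}^p\ge\varepsilon_k^{-p}N_k^{1-p}=\frac{N_k^{2-p}}{N_k\varepsilon_k^p}.$$
For $p<2$ the right side is at least $1/(N_k\varepsilon_k^p)\to\infty$. The $\ell_p$-term in (2), harmless for $p>2$, now swallows the overlap on cell $0$. Two things failed at once: the disjoint main parts $1_{[\lambda,\lambda+1)}$ sum to something as large as $N_k^{1/p}$, and the tail is too expensive.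

So the main parts must *cancel*: $\sum_{n\le N}m(\cdot-n)$ should be much smaller than $N^{1/p}$, yet the sequence should stay basic. That can be arranged with $\Lambda=\mathbb N$ (Section 5). But it cannot be enough:

**Theorem 3.** Let $1\le p<2$ and let $\Lambda$ lie in a coset $c+h\mathbb Z$ of a lattice. Then for every $f\in L_p(\mathbb R)$, $X_p(f,\Lambda)$ contains no isomorph of $\ell_2$ (no basis or frame assumption).

So for $p<2$ one must leave every lattice. The positive result leaves it by as little as one likes: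

**Theorem 2.** Let $1<p<2$ and let $\omega_q>0$ $(q\in\mathbb N)$ be arbitrary. There are $f\in L_p(\mathbb R)$ and $\Lambda=\{\lambda_q:q\in\mathbb N\}$ with $0\le\lambda_q-q\le\min(\omega_q,\frac14)$ such that $(f_{(\lambda_q)})_{q\ge1}$ is a basic sequence and $X_p(f,\Lambda)$ contains a complemented subspace isomorphic to $L_p(\mathbb R)$.

Again $\Lambda$ is uniformly discrete. So for every $p\in(1,2)\cup(2,4)$ the answer is **yes** to both (a) and (b). At $p=1$ it becomes no:

**Theorem 4.** Let $p=1$ and let $\Lambda$ be uniformly discrete. If $(f_{(\lambda)})_{\lambda\in\Lambda}$ can be ordered as a basic sequence or as a frame for $X_1(f,\Lambda)$, then $X_1(f,\Lambda)$ contains no isomorph of $\ell_2$.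

**Classification** ($1\le p<\infty$; $p=2$ trivial). $f,\Lambda$ as in (a), equivalently as in (b), exist if and only if $p>1$. They exist with $\Lambda$ inside a lattice coset if and only if $p\ge2$. Indeed, existence comes from Theorem 1 ($\Lambda\subset\mathbb N$), the example for $p=2$, and Theorem 2; nonexistence from Theorems 4 and 3.

We prove the two obstructions first, since Theorem 3 tells us what the construction has to destroy.

## 3. Compact restrictions: lattices for $p<2$, and $p=1$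

**Lemma 1.** Let $1\le p<\infty$, $p\neq2$, and let $X\subset L_p(\mathbb R)$ be a closed subspace such that the restriction $R_I:X\to L_p(I)$ is compact for every bounded interval $I$. Then $X$ contains no isomorph of $\ell_2$.

**Proof.** The purpose is to show that a normalized weakly null sequence in $X$ runs off to infinity, hence has a subsequence that looks like $\ell_p$. Suppose $T:\ell_2\to X$ is an isomorphic embedding and put $y_n=Te_n$. Then $y_n\to0$ weakly and $\beta\le\|y_n\|_p\le\beta'$ for some $\beta,\beta'>0$. Compact operators map weakly null sequences to norm null ones, so $\|R_Iy_n\|_p\to0$ for every bounded $I$.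

Let $0<\epsilon<\beta/8$ and $I_0=\emptyset$. Given $I_{j-1}$ (bounded, or empty), choose $n_j>n_{j-1}$ with $\|y_{n_j}1_{I_{j-1}}\|_p\le\epsilon2^{-j-1}$, then a bounded interval $I_j\supset I_{j-1}$ with $\|y_{n_j}1_{\mathbb R\setminus I_j}\|_p\le\epsilon2^{-j-1}$. For $z_j=y_{n_j}1_{I_j\setminus I_{j-1}}$ we get $\|y_{n_j}-z_j\|_p\le\epsilon2^{-j}$. The $z_j$ are disjointly supported with $\beta/2\le\|z_j\|_p\le\beta'$, so
$$\tfrac\beta2\|c\|_{\ell_p}\le\Big\|\sum c_jz_j\Big\|_p\le\beta'\|c\|_{\ell_p},\qquad\Big\|\sum c_j(y_{n_j}-z_j)\Big\|_p\le\epsilon\sup|c_j|\le\tfrac\beta8\|c\|_{\ell_p}.$$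
Hence $\|\sum c_jy_{n_j}\|_p\asymp\|c\|_{\ell_p}$. But also $\|\sum c_jy_{n_j}\|_p\asymp\|c\|_{\ell_2}$, a contradiction since $p\neq2$. $\square$

**Proof of Theorem 3.**

**Step 1: reduction to $\mathbb Z$.** Dilating and translating are isomorphisms of $L_p(\mathbb R)$, and enlarging $\Lambda$ enlarges $X_p(f,\Lambda)$. So assume $\Lambda=\mathbb Z$.

**Step 2: one multiplier governs all cells.** For $g\in L_p(\mathbb R)$ we have $\int_0^1\sum_n|g(x+n)|^p\,dx=\|g\|_p^p$, so for a.e. $x\in(0,1)$ the sequence $(g(x+n))_n$ is in $\ell_p\subset\ell_2$. Put $\mathcal Zg(x,\theta)=\sum_ng(x+n)e(n\theta)$; the series converges in $L_p(dx;L_2(d\theta))$ and, since $\|\cdot\|_{\ell_2}\le\|\cdot\|_{\ell_p}$, $\|\mathcal Zg\|_{L_p(dx;L_2(d\theta))}\le\|g\|_p$. Set $F(\theta)=\mathcal Zf(\cdot,\theta)$ and $\rho(\theta)=\|F(\theta)\|_{L_p(0,1)}$. For a finite sum $g=\sum a_qf_{(q)}$,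
$$\mathcal Zg(x,\theta)=\sum_qa_q\sum_nf(x+n-q)e(n\theta)=A(\theta)\mathcal Zf(x,\theta),\qquad A(\theta)=\sum a_qe(q\theta).$$
Minkowski's inequality lets us exchange the two norms because $p\le2$:
$$\|A\rho\|_{L_2(\mathbb T)}=\|\mathcal Zg\|_{L_2(d\theta;L_p(dx))}\le\|\mathcal Zg\|_{L_p(dx;L_2(d\theta))}\le\|g\|_p .$$
With $a=\delta_0$ this also shows $\rho\in L_2(\mathbb T)$, so $F(\theta)\in L_p(0,1)$ for a.e. $\theta$.

**Step 3: compactness on each cell.** Let $H=F/\rho$ where $\rho>0$ and $H=0$ elsewhere: a bounded, strongly measurable $L_p(0,1)$-valued function. Taking Fourier coefficients in $\theta$, for a.e. $x\in(0,1)$,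
$$g(x+i)=\int_{\mathbb T}\mathcal Zg(x,\theta)e(-i\theta)\,d\theta=T_i(A\rho)(x),\qquad T_i\phi=\int_{\mathbb T}\phi(\theta)e(-i\theta)H(\theta)\,d\theta .$$
The operator $T_i:L_2(\mathbb T)\to L_p(0,1)$ is compact: by Cauchy–Schwarz its norm is at most $\|H\|_{L_2(\mathbb T;L_p)}$, and approximating $e(-i\theta)H$ in $L_2(\mathbb T;L_p)$ by simple functions approximates $T_i$ in operator norm by finite rank operators. So the restrictions to cell $i$ of finite sums $g$ with $\|g\|_p\le1$ lie, after translation, in the relatively compact image under $T_i$ of the unit ball. Finite sums of norm less than $1$ are dense in the unit ball of $X_p(f,\mathbb Z)$, so the restriction of that ball to the cell lies in the closure of a relatively compact set. Hence $R_I$ is compact for every cell, and therefore for every bounded $I$. Apply Lemma 1. $\square$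

**Proof of Theorem 4.** Here compactness comes from the expansion itself. We may assume $f\neq0$ and $\Lambda$ infinite, as otherwise $X=X_1(f,\Lambda)$ is finite dimensional. Let $(\lambda_n)$ be the ordering, $x_n=f_{(\lambda_n)}$, and $x=\sum x_n^*(x)x_n$ for $x\in X$ (for a basic sequence use the coordinate functionals). The terms of a convergent series tend to $0$ and $\|x_n\|_1=\|f\|_1\neq0$, so $x_n^*(x)\to0$ for every $x$, and $\sup\|x_n^*\|<\infty$ by uniform boundedness. For bounded $I$,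
$$\sum_n\|R_Ix_n\|_1=\sum_n\int_{I-\lambda_n}|f|\le C_{I,\Lambda}\|f\|_1<\infty,$$
since $y\in I-\lambda_n$ means $\lambda_n\in I-y$, and by uniform discreteness an interval of length $|I|$ contains at most $C_{I,\Lambda}$ points of $\Lambda$. Hence $R_I=\sum_nx_n^*\otimes R_Ix_n$ converges absolutely in operator norm, so $R_I$ is compact. Apply Lemma 1. $\square$

For $p>1$ the same computation gives only $\sum_n\|R_Ix_n\|_p^p<\infty$, and the conclusion no longer follows.

## 4. Rotating phases by tiny shifts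

From now on $1<p<2$. In Theorem 3 every cell sees $\sum a_qf_{(q)}$ through the single multiplier $A$. We need translates whose coefficient on a cell can be changed at will without moving off $\mathbb Z$ by more than $\omega_q$.

**The rotation.** Let $M\in\mathbb N$ be large, $h$ a smooth real $1$-periodic function, $\beta:\mathbb Z\to\mathbb C$, and $t(x)=h(x)\,\mathrm{Re}[e(Mx)\beta(\lfloor x\rfloor)]$. For $n\in\mathbb Z$ and $s\in[0,1)$,
$$t\big(x-n-\tfrac sM\big)=h\big(x-\tfrac sM\big)\,\mathrm{Re}\big[e(Mx)e(-s)\beta(\lfloor x-\tfrac sM\rfloor-n)\big].\tag{3}$$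
As $M\to\infty$ with $\beta\in\ell_p$ fixed, this differs in $L_p$ by $o(1)$ from $h(x)\mathrm{Re}[e(Mx)e(-s)\beta(\lfloor x\rfloor-n)]$ (quantified in Section 8). So a shift by $s/M$ multiplies the coefficient by $e(-s)$, whatever $s$ we choose.

**The budget.** Let $f$ have a main part $m$ and, for one block, a tail of weight $\eta$ spread over about $N$ cells. Suppose all $N$ translates of the block add up coherently on cell $0$, giving weight $\eta N$, and suppose $\|\sum_{n\le N}m(\cdot-n)\|_p\approx N^{\gamma}$. We need the tail to be cheap, $\eta N^{1/p}\ll1$, and the normalized sum $(\eta N)^{-1}\sum_{n\le N}f_{(\lambda_n)}$ to have negligible main part, $N^\gamma\ll\eta N$. So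
$$N^{\gamma-1}\ll\eta\ll N^{-1/p}=N^{1/p'-1}.$$
For disjoint main parts $\gamma=1/p>1/p'$, and there is no room when $p<2$. For $\gamma=\frac1{2p'}$ there is room. Section 5 produces this $\gamma$ from a step function whose values are the coefficients of $(1-z)^\alpha$; the sum then has size $N^{1/p-\alpha}$, room requires $\alpha>\frac2p-1$, the basic property will require $\alpha<\frac1p$, and we take the midpoint
$$\alpha=\frac3{2p}-\frac12,\qquad 0<\alpha<\frac1p<1,\qquad\frac1p-\alpha=\frac1{2p'} .$$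

**The conflict and the chirp.** The tail $b$ of a block is also carried, by convolution, by the translates of *all other blocks*. There it must be invisible: $b*a$ must be bounded by $N^{1/p}\|w*a\|_p$. Since $w$ has a zero of order $\alpha$ at frequency $0$, this needs $\hat b\approx0$ near frequency $0$. But in its own block the tail must respond to $a=1_{[1,N]}$, a sequence of frequency $0$. Unrotated translates cannot do both; rotated ones can. Take the quadratic phase $b_n=(-1)^ne(\kappa n^2/N)$, cut off smoothly at $|n|\le3N$, with $\kappa=\frac1{24}$. Its local frequency $\frac12+\frac{n}{12N}$ stays in $[\frac14,\frac34]$, away from $0$. Rotate the $n$th translate by $s_n\equiv\frac{\kappa n^2}N+\frac n2$. Expanding the square,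
$$\frac{\kappa(i-n)^2}N+\frac{i-n}2-s_n\equiv\frac{\kappa i^2}N+\frac i2-\frac{ni}{12N}\pmod 1.\tag{4}$$
Apart from a unimodular factor depending on $i$ only, the coefficient on cell $i$ becomes $\sum_na_ne(-\frac{ni}{12N})$ where the cutoff equals $1$: a sampled Fourier transform of $a$. For $a=1_{[1,N]}$ it is a Dirichlet kernel, concentrated at cell $0$, with value $N$ there; partial sums of $a$ become partial sums of a Fourier series, which M. Riesz's theorem controls. Sections 5 to 7 carry out the three parts: main sequence, chirp, one block.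

## 5. The coefficients of $(1-z)^\alpha$ and partial sums

Let $w,v$ be the coefficient sequences of $(1-z)^\alpha$, $(1-z)^{-\alpha}$ (zero at negative indices). From the ratios of binomial coefficients,
$$w_n=\prod_{j=1}^n\Big(1-\frac{1+\alpha}j\Big),\qquad v_n=\prod_{j=1}^n\Big(1-\frac{1-\alpha}j\Big).$$
Hence $w_0=1$. The factor $j=1$ of $w_n$ is $-\alpha$ and the others are positive, so with $1-x\le e^{-x}$ we get $w_n<0$ and $|w_n|\le Cn^{-1-\alpha}$ for $n\ge1$. Similarly $0<v_n\le(n+1)^{\alpha-1}$, as $\sum_{j\le n}\frac1j\ge\log(n+1)$. So $w\in\ell_1\subset\ell_p$ and $v*w=\delta_0$. For $a\in c_{00}(\mathbb Z)$ let $P_na=a1_{(-\infty,n]}$.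

**Schur's test.** Let $k(r,s)\ge0$, $u_s>0$ with $\sum_sk(r,s)u_s^{p'}\le Cu_r^{p'}$ and $\sum_rk(r,s)u_r^p\le Cu_s^p$. Then $(x_s)\mapsto(\sum_sk(r,s)x_s)_r$ is bounded on $\ell_p$. (By Hölder, $\sum_sk|x_s|\le(\sum_sku_s^{p'})^{1/p'}(\sum_sku_s^{-p}|x_s|^p)^{1/p}\le C u_r(\sum_sku_s^{-p}|x_s|^p)^{1/p}$; raise to the power $p$ and sum over $r$.)

**Lemma 2.** (i) $\|w*P_na\|_p\le C\|w*a\|_p$ for all $a\in c_{00}(\mathbb Z)$, $n\in\mathbb Z$; also $\|a\|_\infty\le C\|w*a\|_p$. (ii) $\|w*1_{[1,N]}\|_p\le CN^{1/(2p')}$.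

Part (i) says that the integer translates of $m=\sum_iw_i1_{[i,i+1)}$ form a basic sequence; part (ii) is the cancellation with $\gamma=\frac1{2p'}$.

**Proof of (i).**

**Step 1: a kernel.** Put $c=w*a$. All sequences have support bounded below, so convolution is associative and $a=v*c$. For $j\le n$ we have $(w*P_na)_j=\sum_{i\le j}w_{j-i}a_i=c_j$. For $j=n+r$, $r\ge1$,
$$(w*P_na)_j=\sum_{i\le n}w_{j-i}\sum_{l\le i}v_{i-l}c_l=\sum_{l\le n}c_l\sum_{l\le i\le n}w_{j-i}v_{i-l}.$$
With $l=n+1-s$, $i=n+1-t$ we have $1\le t\le s$, $j-i=r+t-1\ge1$, $i-l=s-t$, so the inner sum has modulus at most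
$$K(r,s)=C\sum_{t=1}^s(r+t-1)^{-1-\alpha}(s-t+1)^{\alpha-1}.$$

**Step 2: the bound $K(r,s)\le C\,\dfrac{r^{-\alpha}s^\alpha}{r+s}$.** If $s\le r$, use $r+t-1\ge r$: $K\le Cr^{-1-\alpha}\sum_{t\le s}t^{\alpha-1}\le Cr^{-1-\alpha}s^\alpha$, and $r+s\le2r$. If $s>r$, the terms $t\le s/2$ have $s-t+1\ge s/2$ and give at most $Cs^{\alpha-1}\sum_{m\ge r}m^{-1-\alpha}\le Cs^{\alpha-1}r^{-\alpha}$. The terms $t>s/2$ have $r+t-1\ge t\ge s/2$ and give at most $Cs^{-1-\alpha}s^\alpha=Cs^{-1}\le Cs^{\alpha-1}r^{-\alpha}$. And $r+s\le2s$.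

**Step 3: Schur's test.** Take $u_s=s^{-1/(pp')}$ and $k(r,s)=\frac{r^{-\alpha}s^\alpha}{r+s}$. Bounding $\frac1{r+s}$ by the reciprocal of the larger variable,
$$\sum_sk(r,s)s^{-1/p}\le r^{-\alpha-1}\sum_{s\le r}s^{\alpha-1/p}+r^{-\alpha}\sum_{s>r}s^{\alpha-1/p-1}\le Cr^{-1/p},$$
$$\sum_rk(r,s)r^{-1/p'}\le s^{\alpha-1}\sum_{r\le s}r^{-\alpha-1/p'}+s^\alpha\sum_{r>s}r^{-\alpha-1/p'-1}\le Cs^{-1/p'},$$
using $-1<\alpha-\frac1p=-\frac1{2p'}<0$ and $0<\alpha+\frac1{p'}=1-\frac1{2p'}<1$. These are the two hypotheses, so $K$ is bounded on $\ell_p$ and the first claim follows.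

**Step 4: coefficients.** Since $w_0=1$, $|a_n|\le\|a_nw\|_p=\|w*(P_na-P_{n-1}a)\|_p\le C\|w*a\|_p$.

**Proof of (ii).** Let $u_n=\sum_{i\le n}w_i$. These are the coefficients of $(1-z)^{\alpha-1}$, so $u_n=\prod_{j\le n}(1-\frac\alpha j)$ is positive, decreasing, and $\le(n+1)^{-\alpha}$. The $j$th entry of $w*1_{[1,N]}$ is $\sum_{i=1}^Nw_{j-i}$. It vanishes for $j\le0$ and is $u_{j-1}$ for $1\le j\le N$. For $N<j\le2N$ it has modulus $|u_{j-1}-u_{j-N-1}|\le u_{j-N-1}\le(j-N)^{-\alpha}$. For $j>2N$ its modulus is at most $\sum_{i=j-N}^{j-1}|w_i|\le CN(j-N)^{-1-\alpha}$. As $\alpha p<1<(1+\alpha)p$, each of the three ranges contributes at most $CN^{1-\alpha p}$ to the sum of $p$th powers, and $1-\alpha p=\frac p{2p'}$. $\square$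

## 6. A chirp that is blind to low frequencies

Fix an even $g\in C^\infty(\mathbb R)$, $0\le g\le1$, $g=1$ on $[-2,2]$, $\operatorname{supp}g\subset[-3,3]$, and $\kappa=\frac1{24}$. For $N\in\mathbb N$ put
$$b_n=g(n/N)(-1)^ne(\kappa n^2/N)\ (n\in\mathbb Z),\qquad\hat b(x)=\sum b_ne(nx),\qquad b^\circ=b-\hat b(0)\delta_0 .$$
The small correction makes $\hat{b^\circ}(0)=0$ exactly.

**Lemma 3.** (i) $\|b\|_1\le CN$ and $\|\hat b\|_\infty\le C\sqrt N$. (ii) $|\hat b^{(s)}(x)|\le CN^{-2}$ for $|x|\le\frac18$, $0\le s\le3$. (iii) $\|b^\circ*a\|_p\le CN^{1/p}\|w*a\|_p$ for $a\in c_{00}(\mathbb Z)$.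

**Proof of (i).** The first bound is clear: at most $6N+1$ terms of modulus at most $1$. For the second we use van der Corput's theorem (Titchmarsh, *The Theory of the Riemann Zeta-Function*, Thm 5.9): if $F$ is real and $C^2$ with $\lambda\le|F''|\le H\lambda$ on $[a,b]$, $b\ge a+1$, then $\sum_{a<n\le b}e(F(n))=O(H(b-a)\lambda^{1/2})+O(\lambda^{-1/2})$. Take $F(t)=\kappa t^2/N+t(x+\frac12)$, $\lambda=2\kappa/N$, $H=1$: sums of $e(F(n))$ over intervals of length at most $6N+1$ are $O(\sqrt N)$, uniformly in $x$. Since $\hat b(x)=\sum g(n/N)e(F(n))$ and $n\mapsto g(n/N)$ has variation at most $C$, summation by parts gives the claim.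

**Proof of (ii).** Here we make precise that $b$ has no frequencies near $0$. Apply Poisson summation to $t\mapsto(2\pi it)^sg(t/N)e(\kappa t^2/N+t(x+\frac12))$ and substitute $t=Ny$:
$$\hat b^{(s)}(x)=N^{s+1}\sum_{l\in\mathbb Z}\int(2\pi iy)^sg(y)\,e(N\psi_l(y))\,dy,\qquad\psi_l(y)=\kappa y^2+y(x+\tfrac12-l).$$
On $\operatorname{supp}g$ we have $|2\kappa y|\le\frac14$, so $2\kappa y+x+\frac12\in[\frac18,\frac78]$. Hence $|\psi_l'|\ge(1+|l|)/16$ (for $l=0,1$ because $|\psi_l'|\ge\frac18$; for $l\ge2$ because $|\psi'_l|\ge l-\frac78$; for $l<0$ because $|\psi'_l|\ge|l|+\frac18$). Also $\psi_l''=2\kappa$ is constant. One integration by parts replaces $u$ by $-\frac1{2\pi iN}(u/\psi_l')'$. After six, $u(y)=(2\pi iy)^sg(y)$ is replaced by $N^{-6}$ times a linear combination, with absolute coefficients, of the terms $u^{(c)}(\psi_l'')^d(\psi_l')^{-6-d}$, $c+d=6$. So the $l$th integral is at most $C(N(1+|l|))^{-6}$, and summing over $l$, $|\hat b^{(s)}(x)|\le CN^{s-5}\le CN^{-2}$.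

**Proof of (iii).**

**Step 1: reduction to a kernel.** Put $k=b^\circ*v$. The Laurent polynomial $b^\circ(z)=\sum b^\circ_nz^n$ vanishes at $z=1$, so $k(z)=\frac{b^\circ(z)}{1-z}(1-z)^{1-\alpha}$ is a Laurent polynomial times a series with $\ell_1$ coefficients (Section 5 with $1-\alpha$ in place of $\alpha$). So $k\in\ell_1$ and $\hat k(x)=\hat{b^\circ}(x)(1-e(x))^{-\alpha}$ for $x\neq0$. Moreover $b^\circ*a=b^\circ*v*w*a=k*(w*a)$. It remains to show that convolution with $k$ has norm at most $CN^{1/p}$ on $\ell_p$.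

**Step 2: splitting off low frequencies.** Let $\theta\in C^\infty(\mathbb T)$, $0\le\theta\le1$, be $1$ on $|x|\le\frac1{16}$ and supported in $|x|\le\frac18$. Write
$$\hat k=\hat{b^\circ}\cdot\frac{1-\theta(x)}{(1-e(x))^\alpha}+\Big[\theta(x)\frac{\hat{b^\circ}(x)}{1-e(x)}\Big](1-e(x))^{1-\alpha}.$$
The factor $(1-\theta)(1-e(x))^{-\alpha}$ is $C^\infty(\mathbb T)$, so its coefficients are in $\ell_1$. By (i), which with $|\hat b(0)|\le C\sqrt N$ gives $\|b^\circ\|_1\le CN$ and $\|\hat{b^\circ}\|_\infty\le C\sqrt N$, the first term has coefficient $\ell_1$-norm at most $CN$ and sup norm at most $C\sqrt N$.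

For the second term, $\hat{b^\circ}(0)=0$ gives $\hat{b^\circ}(x)/x=\int_0^1(\hat{b^\circ})'(sx)\,ds$, and $(\hat{b^\circ})'=\hat b'$. By (ii), with derivatives up to order $3$, and since $x/(1-e(x))$ is smooth on $|x|\le\frac18$, the bracket has $C^2$-norm at most $C$. Its $n$th coefficient is then $O((1+n^2)^{-1})$ and its coefficient $\ell_1$-norm is at most $C$; and $(1-z)^{1-\alpha}$ has $\ell_1$ coefficients. So the second term has coefficient $\ell_1$-norm, hence sup norm, at most $C$.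

**Step 3: interpolation.** Thus $\|k\|_1\le CN$ and $\|\hat k\|_\infty\le C\sqrt N$: convolution with $k$ has norm at most $CN$ on $\ell_1$ and $C\sqrt N$ on $\ell_2$. With $\frac1p=(1-t)+\frac t2$, that is $t=\frac2{p'}$, Riesz–Thorin gives norm at most $CN^{1-t}N^{t/2}=CN^{1-1/p'}=CN^{1/p}$ on $\ell_p$. $\square$

## 7. One rotated block is a sampled Fourier transform

For $1\le n\le N$ let $s_n\in[0,1)$ with $s_n\equiv\kappa n^2/N+n/2\pmod1$. For real $a=(a_n)_{n=1}^N$, also regarded as an element of $c_{00}(\mathbb Z)$, put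
$$Z_i(a)=\sum_{n=1}^Na_ne(-s_n)b_{i-n}\quad(i\in\mathbb Z),\qquad A(x)=\sum_{n=1}^Na_ne(nx).$$
By (4),
$$|Z_i(a)|=\Big|\sum_{n=1}^Na_n\,g\big(\tfrac{i-n}N\big)e\big(-\tfrac{ni}{12N}\big)\Big|,\qquad Z_i(a)=0\ \text{ unless }-3N\le i\le4N.\tag{5}$$

**Lemma 4.**
(i) $\|Z(a)\|_{\ell_p}\le CN^{1/p}\|A\|_{L_p(\mathbb T)}$.
(ii) $N^{1/p}\|A\|_{L_p(\mathbb T)}\le C\big(\|Z(a)\|_{\ell_p}+N^{1/p}\|w*a\|_p\big)$.
(iii) $\|Z(P_na)\|_{\ell_p}\le C\big(\|Z(a)\|_{\ell_p}+N^{1/p}\|w*a\|_p\big)$ for $1\le n\le N$.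
(iv) For $a=1_{[1,N]}$: $Z_0(a)=N$ and $|Z_i(a)|\le CN/(1+|i|)$.

The samples in $Z(a)$ with $|i|\le N$ cover only frequencies $|x|\le\frac1{12}$. In (ii) the other frequencies are recovered from $w*a$, which is small only near frequency $0$.

**Proof.**

**Sampling inequality.** Let $h=\frac1{12N}$, and let $I_j$ be intervals of length $h$ centered at $y_j$, with disjoint interiors mod $1$. For $x\in I_j$, $|A(x)-A(y_j)|\le\int_{I_j}|A'|\le h^{1/p'}(\int_{I_j}|A'|^p)^{1/p}$, so $\int_{I_j}|A-A(y_j)|^p\le h^p\int_{I_j}|A'|^p$. Sum over $j$, use the triangle inequality, and Bernstein's inequality $\|A'\|_p\le2\pi N\|A\|_p$: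
$$\Big|\|A\|_{L_p(\cup I_j)}-\Big(h\sum_j|A(y_j)|^p\Big)^{1/p}\Big|\le h\|A'\|_p\le\tfrac{2\pi N}{12N}\|A\|_p=\tfrac\pi6\|A\|_p,\qquad\tfrac\pi6<0.53.\tag{6}$$

**(i).** We remove the cutoff $g$ by a Fourier expansion. The $8$-periodic extension of $g|_{[-4,4]}$ is smooth, so $g(u)=\sum_\nu\gamma_\nu e(\nu u/8)$ on $[-4,4]$ with $\sum|\gamma_\nu|<\infty$. For $-3N\le i\le4N$ and $1\le n\le N$ we have $(i-n)/N\in[-4,4]$, so by (5)
$$|Z_i|\le\sum_\nu|\gamma_\nu|\,\Big|A\Big(-\frac i{12N}-\frac\nu{8N}\Big)\Big|.$$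
For fixed $\nu$ there are $7N+1<12N$ nodes with spacing $h$, so (6) applies and bounds the $\ell_p$-norm in $i$ by $CN^{1/p}\|A\|_p$. Sum over $\nu$.

**(ii).** For $|i|\le N$ we have $|i-n|\le2N$, so $g=1$ in (5) and $|Z_i|=|A(-\frac i{12N})|$. The $2N+1<12N$ intervals around these nodes cover $|x|\le\frac1{12}$. By (6) and $1-0.53=0.47$,
$$0.47\|A\|_p\le\|A\|_{L_p(\frac1{12}\le|x|\le\frac12)}+(12N)^{-1/p}\|Z(a)\|_{\ell_p}.$$
Let $c=w*a\in\ell_1$, so $\sum c_ne(nx)=(1-e(x))^\alpha A(x)$. As $|1-e(x)|$ is bounded below for $\frac1{12}\le|x|\le\frac12$ and $p<2<p'$, the Hausdorff–Young inequality gives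
$$\|A\|_{L_p(\frac1{12}\le|x|\le\frac12)}\le C\Big\|\sum c_ne(nx)\Big\|_{p'}\le C\|w*a\|_p .$$

**(iii).** Apply (i) to $P_na$, then M. Riesz's theorem ($\|\sum_{m\le n}a_me(m\cdot)\|_p\le C\|A\|_p$), then (ii).

**(iv).** For $i=0$ the phase in (4) is $0$ and $g(-n/N)=1$, so $e(-s_n)b_{-n}=1$ and $Z_0(a)=N$. For $i\neq0$, $|i|\le4N$: $|\frac i{12N}|\le\frac13$, and since $|\sin\pi y|\ge2|y|$ for $|y|\le\frac12$, all partial sums of $\sum_ne(-\frac{ni}{12N})$ are at most $6N/|i|$ in modulus. Sum by parts against $g((i-n)/N)$, which has variation at most $C$ in $n$. For other $i$, $Z_i=0$. $\square$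

## 8. The function, the set, and the model vectors

**Step 1: parameters.** For each $k$ fix a real $1$-periodic trigonometric polynomial $h_k$, of degree $d_k$, with $\|h_k-\chi_k\|_{L_p(0,1)}\le2^{-k-2}$; then $\frac78\le\|h_k\|_p\le\frac98$. Let $\varepsilon_0\in(0,1)$ depend only on $p$, to be fixed in Section 9; no constant $C$ depends on $\varepsilon_0$. Inductively choose $N_k$ and then $M_k$. Write $\tau_k=N_1+\dots+N_{k-1}$ and $\eta_k=2^kN_k^{\frac1{2p'}-1}$. Let $b_k,b_k^\circ,s_n^k,Z^k$ be the objects of Sections 6 and 7 for $N=N_k$, and write $b_k(i),b_k^\circ(i)$ for the entries.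

* **(N)** $N_k$ is so large that $\eta_kN_k^{1/p}=2^kN_k^{-1/(2p')}\le\varepsilon_04^{-k}(1+\tau_k)^{-1}$. Then $N_k\ge(8^k/\varepsilon_0)^{2p'}\ge8^k/\varepsilon_0$ and $\eta_k\le\eta_kN_k^{1/p}\le1$.
* $M_k=3\cdot2^{r_k-1}$ with integers $r_k>r_{k-1}$, $2^{r_k-1}>d_k$, $M_k\ge4$, $M_k^{-1}\le\omega_q$ for $\tau_k<q\le\tau_k+N_k$, and $M_k$ satisfying the condition **(M)** of Step 3.

**Step 2: $f$ and $\Lambda$.** Put
$$t_k(x)=\eta_kh_k(x)\,\mathrm{Re}\big[e(M_kx)b_k^\circ(\lfloor x\rfloor)\big],\qquad m=\sum_{i\ge0}w_i1_{[i,i+1)},\qquad f=m+\sum_kt_k(\cdot+\tau_k).$$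
At most $CN_k$ entries of $b_k^\circ$ are nonzero, all bounded by $C$ (by Lemma 3(ii), $|\hat b_k(0)|\le CN_k^{-2}$), so $\|b_k^\circ\|_{\ell_p}\le CN_k^{1/p}$. As $h_k$ is periodic, $\|t_k\|_p\le\eta_k\|h_k\|_p\|b_k^\circ\|_{\ell_p}$, and by (N)
$$\|t_k\|_p\le C\eta_kN_k^{1/p}\le C\varepsilon_04^{-k}(1+\tau_k)^{-1}.\tag{7}$$
So $f\in L_p(\mathbb R)$. For $q=\tau_k+n$, $1\le n\le N_k$ ("$q$ is in block $k$"), let
$$\lambda_q=q+\delta_q,\qquad\delta_q=s_n^k/M_k\in[0,1/M_k),\qquad x_q=f_{(\lambda_q)},\qquad\Lambda=\{\lambda_q:q\ge1\}.$$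
Then $0\le\lambda_q-q\le\min(\omega_q,\frac14)$, and gaps in $\Lambda$ are at least $\frac34$.

**Step 3: model vectors.** We replace each $x_q$ by a vector whose expansion on every cell is explicit. For $q=\tau_k+n$ in block $k$ define
$$\tilde x_q(x)=m(x-q)+\eta_kh_k(x)\mathrm{Re}\big[e(M_kx)e(-s_n^k)b_k(\lfloor x\rfloor-n)\big]+\sum_{j<k}t_j(x+\tau_j-q).$$
The model moves $m$ and the old tails by integers, rotates the own tail (with $b_k$ in place of $b_k^\circ$), and drops future tails. Since $x_q=m(\cdot-\lambda_q)+\sum_jt_j(\cdot+\tau_j-\lambda_q)$, the norm $\|x_q-\tilde x_q\|_p$ is at most the sum of four parts.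

1. *Main part.* The function $m(\cdot-\delta_q)-m$ lives on a set of measure $\delta_q$ in each cell, so $\|m(\cdot-\lambda_q)-m(\cdot-q)\|_p\le2\|w\|_p\delta_q^{1/p}\le CM_k^{-1/p}$.
2. *Own tail.* As $M_k\in\mathbb Z$ and $M_k\delta_q=s_n^k$, (3) gives
$$t_k(x-n-\delta_q)=\eta_kh_k(x-\delta_q)\mathrm{Re}\big[e(M_kx)e(-s_n^k)b_k^\circ(\lfloor x-\delta_q\rfloor-n)\big].$$
Replace $h_k(x-\delta_q)$ by $h_k(x)$; then $\lfloor x-\delta_q\rfloor$ by $\lfloor x\rfloor$, which changes the function only on a set of measure $\delta_q$ in each cell; then $b_k^\circ$ by $b_k$. The total error is at most $C\eta_kN_k^{1/p}\big(\|h_k'\|_\infty M_k^{-1}+\|h_k\|_\infty M_k^{-1/p}\big)+C\eta_k|\hat b_k(0)|$, and $|\hat b_k(0)|\le CN_k^{-2}$ by Lemma 3(ii).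
3. *Tails $j<k$.* At most $\sum_{j<k}\sup_{0\le\delta\le1/M_k}\|t_j(\cdot-\delta)-t_j\|_p$.
4. *Tails $j>k$.* At most $\sum_{j>k}\|t_j\|_p$.

**(M)**: $M_k$ is so large that the bounds in parts 1 and 3 and the first summand in part 2 sum to at most $\varepsilon_02^{-k}/N_k$. This is possible, since $N_k$, $h_k$ and $t_j$ $(j<k)$ are already fixed and translation is continuous in $L_p$.

**Step 4: total error.** Block $k$ has $N_k$ elements. Using $\eta_kN_k^{-1}\le N_k^{-1}\le\varepsilon_02^{-k}$, $\sum_{k<j}N_k=\tau_j$ and (7),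
$$\sum_q\|x_q-\tilde x_q\|_p\le\sum_k\Big(\varepsilon_02^{-k}+C\eta_kN_k^{-1}\Big)+\sum_j\tau_j\|t_j\|_p\le C\varepsilon_0+\sum_jC\varepsilon_04^{-j}\frac{\tau_j}{1+\tau_j}\le C\varepsilon_0.\tag{8}$$

## 9. The norm of a linear combination, up to constants

Let $a\in c_{00}(\mathbb N)$ and $F_a=\sum_qa_qx_q$. Let $a^k$ be the restriction of $a$ to block $k$ (shifted to $[1,N_k]$ when inserted in $Z^k$), and $a^{>j}$ the restriction of $a$ to the blocks $k>j$.

**Step 1: the model sum on a cell.** Because $h_j$ is $1$-periodic, $M_j\in\mathbb Z$ and $a$ is real, on the cell $[i,i+1)$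
$$\sum_qa_q\tilde x_q=G_a+\sum_jh_j(x)\mathrm{Re}[e(M_jx)Y_i^j],$$
$$G_a=(w*a)_i+\sum_k\eta_kh_k(x)\mathrm{Re}[e(M_kx)Z_i^k(a^k)],\qquad Y_i^j=\eta_j(b_j^\circ*a^{>j})(i+\tau_j).$$
Here $(w*a)_i=\sum_qa_qw_{i-q}$ comes from the main parts, $Z^k_i(a^k)$ from the rotated tails of block $k$, and $Y^j$ from the tails $j$ carried unrotated by the later blocks.

**Step 2: the carried tails are negligible.** Since $a^{>j}=a-P_{\tau_{j+1}}a$, Lemma 3(iii), Lemma 2(i) and (N) give
$$\|Y^j\|_{\ell_p}\le C\eta_jN_j^{1/p}\|w*a^{>j}\|_p\le C\varepsilon_04^{-j}\|w*a\|_p .$$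
So the sum over $j$ in Step 1 has $L_p(\mathbb R)$-norm at most $\sum_j\|h_j\|_p\|Y^j\|_{\ell_p}\le C\varepsilon_0\|w*a\|_p$. By (8) and $\|a\|_\infty\le C\|w*a\|_p$ (Lemma 2(i)), also $\|F_a-\sum a_q\tilde x_q\|_p\le C\varepsilon_0\|w*a\|_p$. Hence
$$\|F_a-G_a\|_p\le C\varepsilon_0\|w*a\|_p.\tag{9}$$

**Step 3: a square function for $G_a$.** Define
$$\mathcal N(a)=\Big(\sum_i\Big\|\Big(|(w*a)_i|^2+\sum_k\eta_k^2|Z_i^k(a^k)|^2h_k^2\Big)^{1/2}\Big\|_{L_p(0,1)}^p\Big)^{1/p}.$$
On each cell $G_a$ is one period of a real trigonometric polynomial $c+\sum_kh_k\mathrm{Re}[z_ke(M_kx)]$. Since $d_k<2^{r_k-1}$ and $M_k=3\cdot2^{r_k-1}$, the positive frequencies of the $k$th term lie in $[M_k-d_k,M_k+d_k]\subset[2^{r_k},2^{r_k+1})$, and the $r_k$ are distinct. So its dyadic blocks (frequency $0$, and $\pm[2^r,2^{r+1})$ for $r\ge0$) are $c$, $\frac12z_kh_ke(M_kx)$ and their conjugates. By the Littlewood–Paley theorem for dyadic blocks on $\mathbb T$ (Zygmund, *Trigonometric Series*,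 Ch. XV), its $L_p(0,1)$-norm is equivalent, with constants depending only on $p$, to the norm of the square function of these blocks, $\|(c^2+\frac12\sum|z_k|^2h_k^2)^{1/2}\|_p$. Summing $p$th powers over the cells, $B^{-1}\mathcal N(a)\le\|G_a\|_p\le B\,\mathcal N(a)$ with $B=B(p)\ge1$.

**Step 4: fixing $\varepsilon_0$.** As $\|w*a\|_p\le\mathcal N(a)$, choosing $\varepsilon_0$ (depending only on $p$) so small that $C\varepsilon_0\le\frac1{2B}$ in (9) gives
$$\tfrac1{2B}\mathcal N(a)\le\|F_a\|_p\le2B\,\mathcal N(a)\qquad(a\in c_{00}(\mathbb N)).\tag{10}$$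

## 10. Partial sums and the complemented copy of $L_p$

**Step 1: $(x_q)$ is basic.** By (10) it suffices to bound $\mathcal N$ of a partial sum. Let $q=\tau_K+n$ be in block $K$. Then $(P_qa)^k=a^k$ for $k<K$, $(P_qa)^K=P_na^K$, and later blocks vanish. By the triangle inequality in $L_p(\ell_2)$,
$$\mathcal N(P_qa)\le\|w*P_qa\|_p+\mathcal N(a)+\|h_K\|_p\,\eta_K\|Z^K(P_na^K)\|_{\ell_p}.$$
The first term is at most $C\|w*a\|_p\le C\mathcal N(a)$ by Lemma 2(i). For the third, use Lemma 4(iii), then $\eta_KN_K^{1/p}\le1$ and $\|w*a^K\|_p\le C\|w*a\|_p$ (Lemma 2(i); $a^K$ is a difference of two partial sums), then $\frac78\eta_K\|Z^K(a^K)\|_{\ell_p}\le\|h_K\|_p\,\eta_K\|Z^K(a^K)\|_{\ell_p}\le\mathcal N(a)$: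
$$\eta_K\|Z^K(P_na^K)\|_{\ell_p}\le C\big(\eta_K\|Z^K(a^K)\|_{\ell_p}+\|w*a\|_p\big)\le C\,\mathcal N(a).$$
So $\mathcal N(P_qa)\le C\mathcal N(a)$ and $\|F_{P_qa}\|_p\le C\|F_a\|_p$. Also (10) with $a=\delta_q$ shows $x_q\neq0$. Hence $(x_q)_{q\ge1}$ is a basic sequence.

**Step 2: embedding $L_p(0,1)$.** Let $u_k=(\eta_kN_k)^{-1}\sum_{n=1}^{N_k}x_{\tau_k+n}$. For finite $(c_k)$, $\sum c_ku_k=F_a$ with $a=c_k/(\eta_kN_k)$ on block $k$. Put $S=\|(\sum c_k^2h_k^2)^{1/2}\|_{L_p(0,1)}$; since $\|h_k\|_p\ge\frac78$, $\sup|c_k|\le2S$. We show $S\le\mathcal N(a)\le CS$.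

By Lemma 2(ii) and $\eta_kN_k=2^kN_k^{1/(2p')}$,
$$\|w*a\|_p\le\sum_k\frac{|c_k|}{\eta_kN_k}\,CN_k^{1/(2p')}=C\sum_k|c_k|2^{-k}\le CS .$$
By Lemma 4(iv), $\eta_k|Z_i^k(a^k)|\le C|c_k|/(1+|i|)$, with $\eta_kZ_0^k(a^k)=c_k$. So cell $i$ contributes at most $CS/(1+|i|)$ through the tails, and $\sum_i(1+|i|)^{-p}<\infty$ because $p>1$. Hence $\mathcal N(a)\le CS$; the lower bound comes from $i=0$. Further, by the triangle inequality in $L_p(\ell_2)$ and $\|\chi_k\|_p=1$,
$$\Big|S-\Big\|\Big(\sum c_k^2\chi_k^2\Big)^{1/2}\Big\|_p\Big|\le\sum|c_k|2^{-k-2}\le\tfrac14\sup|c_k|\le\tfrac14\Big\|\Big(\sum c_k^2\chi_k^2\Big)^{1/2}\Big\|_p,\tag{11}$$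
and by (1) the last norm is equivalent to $\|\sum c_k\chi_k\|_p$. With (10), $V:\chi_k\mapsto u_k$ extends to an isomorphic embedding of $L_p(0,1)$ into $X_p(f,\Lambda)$.

**Step 3: the projection.** Reading off cell $0$ gives a left inverse. Define
$$R(F_a)=\sum_k\eta_k\,\mathrm{Re}(Z_0^k(a^k))\,\chi_k\qquad(a\in c_{00}(\mathbb N)).$$
By (10), $F_a$ determines $a$, so $R$ is a well-defined linear map on the linear span. By (1), and (11) with $c_k=\eta_k\mathrm{Re}Z_0^k(a^k)$,
$$\|R(F_a)\|_p\le C\Big\|\Big(\sum_k\eta_k^2|Z_0^k(a^k)|^2h_k^2\Big)^{1/2}\Big\|_p\le C\mathcal N(a)\le C\|F_a\|_p .$$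
So $R$ extends to $X_p(f,\Lambda)$. By Lemma 4(iv), $Ru_k=\chi_k$, so $RV=\mathrm{id}$ and $VR$ is a bounded projection onto $V(L_p(0,1))\cong L_p(\mathbb R)$. This completes the proof of Theorem 2. $\square$
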